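\title{Sharpness of the modulus of continuity of geodesics in the directed landscape}

\begin{abstract}
Let $\pi$ be the geodesic from $(0,0)$ to $(0,1)$ in the directed landscape. Its increments are known to be bounded by a random constant times $|t-s|^{2/3}\log^{1/3}(2/|t-s|)$. We prove that this modulus of continuity is sharp: there is a deterministic $c_0>0$ such that on every nondegenerate time interval, almost surely, $\pi$ has increments of size at least $c_0|t-s|^{2/3}\log^{1/3}(2/|t-s|)$ at arbitrarily small scales. The same bound holds simultaneously for all leftmost and rightmost geodesics. The increments of $\pi$ over disjoint time windows are not independent, and the proof replaces independence by a resampling inequality. It needs two inputs: given the landscape outside a thin time strip, the geodesic makes a large jump inside the strip with probability that is not too small; and resampling the strip changes the geodesic only near the strip.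
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

The directed landscape of Dauvergne, Ortmann and Vir\'ag \cite{DOV} is a random continuous function
\[
\mathcal L:\ \mathbb R^4_\uparrow=\{(x,s;y,t)\in\mathbb R^4:\ s<t\}\longrightarrow\mathbb R ,
\]
obtained as the four-parameter scaling limit of Brownian last passage percolation. In a point $\mathbf p=(x,s)$ we call $x$ the position and $s$ the time. One reads $\mathcal L(\mathbf p;\mathbf q)$ as the largest weight that can be collected on the way from $\mathbf p$ to $\mathbf q$. A path forced through an intermediate point collects less, and so $\mathcal L$ satisfies the reverse triangle inequality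
\begin{equation}\label{eq:triangle}
\mathcal L(\mathbf p;\mathbf r)\ \ge\ \mathcal L(\mathbf p;\mathbf q)+\mathcal L(\mathbf q;\mathbf r)
\end{equation}
whenever the times of $\mathbf p,\mathbf q,\mathbf r$ are increasing. The \emph{length} of a continuous path $\gamma:[s,t]\to\mathbb R$ is defined as in a metric space, with the inequality reversed:
\[
\ell(\gamma)=\inf_{k\in\mathbb N}\ \inf_{s=t_0<t_1<\dots<t_k=t}\ \sum_{i=1}^k\mathcal L\big(\gamma(t_{i-1}),t_{i-1};\gamma(t_i),t_i\big).
\]
The path $\gamma$ is a \emph{geodesic} from $(\gamma(s),s)$ to $(\gamma(t),t)$ if $\ell(\gamma)=\mathcal L(\gamma(s),s;\gamma(t),t)$. Between two fixed points there is almost surely a unique geodesic. Throughout the paper $\pi:[0,1]\to\mathbb R$ is the geodesic from $(0,0)$ to $(0,1)$, and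
\[
\varphi(u)=u^{2/3}\log^{1/3}(2/u),\qquad u\in(0,1].
\]
By \cite[Theorem~1.7]{DV} there is an almost surely finite random constant $C$ such that
\begin{equation}\label{eq:upper}
|\pi(t)-\pi(s)|\le C\,\varphi(|t-s|)\qquad\text{for all } s\ne t\in[0,1].
\end{equation}
To measure whether \eqref{eq:upper} can be improved at small scales, put, for a path $\gamma$ and a nondegenerate interval $J$ in its domain,
\[
\Lambda_\gamma(J)=\lim_{\varepsilon\to0}\ \sup_{s\ne t\in J,\ |s-t|<\varepsilon}\ \frac{|\gamma(t)-\gamma(s)|}{\varphi(|t-s|)}\ \in[0,\infty].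
\]
The limit exists because the supremum decreases with $\varepsilon$. The question, posed by Dauvergne, Sarkar and Vir\'ag \cite{DSV}, is whether the modulus in \eqref{eq:upper} is sharp in the sense that $\Lambda_\pi([0,1])>0$ almost surely. The answer is yes.

\begin{theorem}\label{thm:main}
There is a deterministic constant $c_0>0$ such that for every nondegenerate interval $J\subset[0,1]$, almost surely $\Lambda_\pi(J)\ge c_0$.
\end{theorem}

Together with \eqref{eq:upper} this gives $0<c_0\le\Lambda_\pi(J)<\infty$ almost surely, so the order $\varphi$ is exact on every subinterval. We do not claim that $\Lambda_\pi(J)$ is deterministic, and we do not identify its value.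

For exceptional pairs of points the geodesic need not be unique. A geodesic $\gamma$ from $\mathbf p$ to $\mathbf q$ is \emph{leftmost} if $\gamma\le\tilde\gamma$ pointwise for every geodesic $\tilde\gamma$ from $\mathbf p$ to $\mathbf q$, and \emph{rightmost} if $\gamma\ge\tilde\gamma$. Almost surely both exist for all pairs of points \cite{DOV}.

\begin{theorem}\label{thm:all}
With the same $c_0$, almost surely the following holds simultaneously for all $(\mathbf p;\mathbf q)=(x,s;y,t)\in\mathbb R^4_\uparrow$. If $\gamma$ is the leftmost or the rightmost geodesic from $\mathbf p$ to $\mathbf q$ (in particular, if $\gamma$ is the unique geodesic), then $\Lambda_\gamma(J)\ge c_0$ for every nondegenerate interval $J\subset[s,t]$.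
\end{theorem}

\subsection{Why one expects this modulus}

Separate the landscape into a parabola and a fluctuation:
\begin{equation}\label{eq:R}
\mathcal L(x,s;y,t)=-\frac{(x-y)^2}{t-s}+R(x,s;y,t).
\end{equation}
If $R$ were zero, \eqref{eq:triangle} would be the Cauchy--Schwarz inequality $\frac{(x-y)^2}{t-r}\le\frac{(x-z)^2}{s-r}+\frac{(z-y)^2}{t-s}$, with equality only for collinear points. Geodesics would be straight segments and $\Lambda$ would vanish. The roughness of $\pi$ comes from the competition between the two terms of \eqref{eq:R}. Over a time window of length $\varepsilon$, the variable $R(x,s;y,s+\varepsilon)$ has the law of $\varepsilon^{1/3}\,\mathrm{TW}$, where $\mathrm{TW}$ is a GUE Tracy--Widom variable, and a displacement $m\varepsilon^{2/3}$ costs $m^2\varepsilon^{1/3}$ through the parabola. The two terms balance when $m$ is of order one; this is the factor $\varepsilon^{2/3}$ in $\varphi$. A displacement with large $m$ pays off when $\mathrm{TW}$ exceeds about $m^2$, and the probability of this is of the form $e^{-cm^3}$. There are $1/\varepsilon$ windows,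 so heuristically the largest $m$ that occurs has $m^3$ of order $\log(1/\varepsilon)$; this is the factor $\log^{1/3}$.

Two things are missing from this heuristic. First, an unusually heavy slanted route in a window is of no use unless the geodesic takes it, and where the geodesic enters and leaves the window depends on the whole landscape. Second, counting windows presupposes independence, and the increments of $\pi$ over disjoint windows are not known to us to be independent in any usable sense: a change of the landscape in one window may reroute the geodesic elsewhere. Section~\ref{sec:resampling} isolates an elementary inequality that reduces Theorem~\ref{thm:main} to one estimate for each of these difficulties. Section~\ref{sec:facts} collects the properties of $\mathcal L$ that we use, and Section~\ref{sec:npaths} passes to Brownian last passage percolation, where independence in space is available. The two estimates are Proposition~\ref{prop:plant} and Proposition~\ref{prop:local}. Sections~\ref{sec:main} and~\ref{sec:all} prove the theorems.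

\section{A resampling inequality}\label{sec:resampling}

Consider first the analogous question for a standard Brownian motion $b$ on $[0,1]$. Cut $[0,1]$ into $N=\lfloor1/\varepsilon\rfloor$ windows of length $\varepsilon$, let $\xi_i$ be the increment of $b$ over window $i$, and let $E_i$ be the event $\xi_i\ge m\sqrt\varepsilon$. For $m\ge4$ its probability $q$ is at least $(2\pi)^{-1/2}e^{-(m+1)^2/2}\ge e^{-m^2}$, so for $m=a\log^{1/2}(1/\varepsilon)$ with $a<1$ we have $q\ge\varepsilon^{a^2}$ and $Nq\to\infty$. By independence, the event $E_\emptyset$ that no $E_i$ occurs has probability $(1-q)^N\to0$.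

Here is a second proof of $P(E_\emptyset)\to0$, which does not multiply $N$ probabilities. Replace $\xi_i$ by an independent copy $\xi_i'$. The event ``no jump in the old configuration, a jump in window $i$ of the new one'' has probability $qP(E_\emptyset)$. The old and the new configuration are exchangeable, so this equals the probability of ``no jump in the new configuration, a jump in window $i$ of the old one''. The two configurations agree in the other windows, so on the latter event window $i$ is the \emph{only} window of the old configuration with a jump. These events are disjoint for different $i$, and summing gives $NqP(E_\emptyset)\le1$. (In closed form: $Nq(1-q)^N\le Nq(1-q)^{N-1}=P(\text{exactly one jump})\le1$.) The bound $1/(Nq)$ is far weaker than $(1-q)^N$, but the argument used only two properties, and both can be weakened.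

\begin{lemma}[Resampling inequality]\label{lem:resample}
Let $\xi_0,\xi_1,\dots,\xi_N,\xi_1',\dots,\xi_N'$ be independent random elements with $\xi_i'\overset d=\xi_i$. Let $\xi=(\xi_0,\dots,\xi_N)$, and let $\xi^{(i)}$ be $\xi$ with $\xi_i$ replaced by $\xi_i'$. Let $E_1,\dots,E_N$ be measurable sets, $E_\emptyset=\bigcap_iE_i^c$, and
\[
p_i=P\big(\xi\in E_i\,\big|\,\xi_j,\ j\ne i\big),\qquad
\beta_i=P\big(\mathbf 1_{E_j}(\xi)\ne\mathbf 1_{E_j}(\xi^{(i)})\text{ for some }j\ne i\big).
\]
Then for every $q>0$,
\[
P(\xi\in E_\emptyset)\le\frac2q\Big(\frac1N+\max_i\beta_i\Big)+2\max_iP(p_i<q).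
\]
\end{lemma}

\begin{proof}
Since $\xi_i'$ is independent of $\xi$ and distributed as $\xi_i$, we have $P(\xi^{(i)}\in E_i\mid\xi)=p_i$. Swapping $\xi_i$ and $\xi_i'$ preserves the joint law of all variables, so $(\xi,\xi^{(i)})\overset d=(\xi^{(i)},\xi)$. Hence
\[
E\big[\mathbf 1_{E_\emptyset}(\xi)\,p_i\big]=P\big(\xi\in E_\emptyset,\ \xi^{(i)}\in E_i\big)=P\big(\xi^{(i)}\in E_\emptyset,\ \xi\in E_i\big)\le\beta_i+P\Big(\xi\in E_i\setminus\bigcup_{j\ne i}E_j\Big).
\]
The sets $E_i\setminus\bigcup_{j\ne i}E_j$ are disjoint, so $E[\mathbf 1_{E_\emptyset}(\xi)\sum_ip_i]\le1+N\max_i\beta_i$. On the other hand, let $\nu=\#\{i:p_i<q\}$. If $\nu\le N/2$ then $\sum_ip_i\ge qN/2$, and $P(\nu>N/2)\le\frac2NE\nu\le2\max_iP(p_i<q)$ by Markov's inequality. Therefore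
\[
\frac{qN}2\Big[P(\xi\in E_\emptyset)-2\max_iP(p_i<q)\Big]\le E\Big[\mathbf 1_{E_\emptyset}(\xi)\sum_ip_i\Big]\le1+N\max_i\beta_i .\qedhere
\]
\end{proof}

The term $\beta_i$ cannot be dropped. Let $\xi_1,\dots,\xi_N$ be uniform signs and $E_i=\{\xi_1\cdots\xi_N=1\}$ for every $i$. Then $p_i=\frac12$ for all $i$, yet $P(E_\emptyset)=\frac12$ for all $N$; here $\beta_i=\frac12$ when $N\ge2$.

For the geodesic, $\xi_i$ will be the landscape in a time strip $[t_i,t_i+\varepsilon]$, $\xi_0$ the landscape in the time intervals between the strips, and $E_i$ the event that $\pi$ oscillates by a constant times $\varepsilon^{2/3}\log^{1/3}(1/\varepsilon)$ during $[t_i,t_i+\varepsilon]$. Proposition~\ref{prop:plant} will give $p_i\ge q=\varepsilon^{\delta}$ with high probability, where $\delta$ can be made small by lowering the constant. Proposition~\ref{prop:local} will give $\beta_i\le\varepsilon^{1/20}$, provided the strips are at distance of order $\varepsilon^{1/25}$ from each other. Only $N\asymp\varepsilon^{-1/25}$ strips fit, far fewer than $1/\varepsilon$; since $\delta\le\frac1{100}$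 is allowed, this affects only the value of $c_0$.

\section{Properties of the directed landscape}\label{sec:facts}

Constants are positive and absolute unless a dependence is indicated; $c$ and $C$ may change from line to line, numbered constants do not. By the landscape \emph{in the strip} $[s,t]$ we mean the restriction of $\mathcal L$ to pairs of points with both times in $[s,t]$. The length of a path defined on $[s,t]$ depends only on the landscape in that strip.

\subsection{Quoted facts}

Properties (L1)--(L5) are from \cite{DOV}.
\begin{itemize}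
\item[(L1)] \emph{Independence in time.} The landscapes in strips with disjoint interiors are independent.
\item[(L2)] \emph{Metric composition.} Almost surely, for all $r<s<t$ and all $x,y$, $\mathcal L(x,r;y,t)=\max_z[\mathcal L(x,r;z,s)+\mathcal L(z,s;y,t)]$.
\item[(L3)] \emph{Symmetries.} The law of $\mathcal L$ is invariant under translations in space and in time, the reflection $x\mapsto-x$, time reversal, the scaling $\mathcal L(x,s;y,t)\mapsto\sigma^{-1/3}\mathcal L(\sigma^{2/3}x,\sigma s;\sigma^{2/3}y,\sigma t)$ for $\sigma>0$, and the shear $R(x,s;y,t)\mapsto R(x+\mu s,s;y+\mu t,t)$ for $\mu\in\mathbb R$.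
\item[(L4)] \emph{Geodesics.} Almost surely there are leftmost and rightmost geodesics between all pairs of points. For fixed endpoints the geodesic is almost surely unique.
\item[(L5)] \emph{Marginals.} $\mathcal A=\mathcal L(0,0;\cdot,1)$ is the parabolic Airy$_2$ process, and $\mathcal L(0,0;0,1)$ has the GUE Tracy--Widom law. We write $\mathrm{TW}$ for a variable with this law.
\item[(L6)] \emph{Uniform bound} \cite[Corollary~10.7]{DOV}. There is a random variable $\hat C$ with $P(\hat C>v)\le ce^{-c'v^{3/2}}$, for absolute $c,c'>0$, such that for all $u=(x,s;y,s+t)\in\mathbb R^4_\uparrow$,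
\[
|R(u)|\le\hat C\,t^{1/3}\log^{4/3}\!\big(2(\|u\|+2)^{3/2}/t\big)\log^{2/3}(\|u\|+2).
\]
\item[(L7)] \emph{Tracy--Widom tails} \cite{RRV}. There is $c_1$ with $P(\mathrm{TW}>v)\ge e^{-c_1v^{3/2}}$ for $v\ge1$. Also $E|\mathrm{TW}|<\infty$, and $P(\mathrm{TW}<-v)>0$ for all $v$.
\item[(L8)] \emph{Local Brownian structure} \cite{CH}. On compact intervals the increments of $\mathcal A$ are absolutely continuous with respect to those of Brownian motion of variance $2$. L\'evy's modulus of continuity for standard Brownian motion is $\sqrt{2h\log(1/h)}$, so almost surely, on each compact interval,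
\[
\limsup_{h\to0}\ \sup_{|x-y|\le h}\ \frac{|\mathcal A(x)-\mathcal A(y)|}{\sqrt{h\log(1/h)}}\le2 .
\]
\end{itemize}

We record three consequences of the symmetries. In terms of $\mathcal L$ the shear reads $\mathcal L(x,s;y,t)\mapsto\mathcal L(x+\mu s,s;y+\mu t,t)+2\mu(y-x)+\mu^2(t-s)$. The added terms telescope along a partition, so a shear changes lengths by a quantity that depends only on the endpoints and maps geodesics to geodesics. Next, the map $(z,v)\mapsto(z+\mu_0+\mu v,v)$ can be made to shift positions at two given times by two arbitrary amounts, so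
\begin{equation}\label{eq:stationary}
\text{for fixed $s<t$, the field $(x,y)\mapsto R(x,s;y,t)$ is stationary under independent shifts of $x$ and $y$.}
\end{equation}
Finally, the geodesic between fixed points $(x_1,s_1)$ and $(x_2,s_2)$, with $T=s_2-s_1$, has the law of
\begin{equation}\label{eq:geolaw}
s\ \longmapsto\ x_1+\frac{s-s_1}{T}\,(x_2-x_1)+T^{2/3}\,\pi\Big(\frac{s-s_1}T\Big).
\end{equation}

We use (L6) in a cruder form. Let $0\le s<s+t\le1$ and $b=2+|x|+|y|$. Then $\|u\|+2\le b+2\le b^2$, so $\log(\|u\|+2)\le2\log b$ and $\log(2(\|u\|+2)^{3/2}/t)\le\log(2/t)+3\log b\le C\log(2/t)\log b$; and $t^{1/12}\log^{4/3}(2/t)$ is bounded on $(0,1]$. Hence the smallest $C_*$ for which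
\begin{equation}\label{eq:Rbound}
|R(x,s;y,s+t)|\le C_*\,t^{1/4}\log^2(2+|x|+|y|),\qquad 0\le s<s+t\le1,\quad x,y\in\mathbb R,
\end{equation}
satisfies $P(C_*\ge v)\le ce^{-\kappa_0v^{3/2}}$ for some $\kappa_0$. In particular $V=\sup_{x,y\in[0,1]}R(x,0;y,1)\le C_*\log^24$ satisfies
\begin{equation}\label{eq:Vtail}
P(V>v)\le ce^{-\kappa_1v^{3/2}},\qquad Ee^{V}<\infty .
\end{equation}

\subsection{Cutting, splicing and confining geodesics}

\begin{lemma}\label{lem:basic}
Almost surely the following hold for all paths and all points.
\begin{itemize}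
\item[(i)] If $\gamma$ is a path on $[s,t]$ and $s<u<t$, then $\ell(\gamma)=\ell(\gamma|_{[s,u]})+\ell(\gamma|_{[u,t]})$. Restrictions of geodesics are geodesics.
\item[(ii)] Let $\mathbf p,\mathbf q$ have times $s<t$ and let $s<u<t$. Some geodesic from $\mathbf p$ to $\mathbf q$ passes through $(z,u)$ if and only if $z$ maximizes $\mathcal L(\mathbf p;\cdot,u)+\mathcal L(\cdot,u;\mathbf q)$.
\item[(iii)] If two geodesics $\gamma,\tilde\gamma$ meet at times $r_1<r_2$, then replacing $\gamma$ by $\tilde\gamma$ on $[r_1,r_2]$ gives a geodesic with the endpoints of $\gamma$. Consequently, if $\gamma$ is the unique geodesic between its endpoints, then $\gamma=\tilde\gamma$ on $[r_1,r_2]$, and every restriction of $\gamma$ is the unique geodesic between its endpoints.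
\end{itemize}
\end{lemma}

\begin{proof}
By \eqref{eq:triangle}, refining a partition lowers the sum in the definition of $\ell$, so the infimum may be restricted to partitions containing $u$; this gives additivity. The trivial partition gives $\ell(\gamma)\le\mathcal L(\mathbf p;\mathbf q)$ for any path from $\mathbf p$ to $\mathbf q$. If $\gamma$ is a geodesic through $\mathbf z=(z,u)$, then
\[
\mathcal L(\mathbf p;\mathbf q)=\ell(\gamma|_{[s,u]})+\ell(\gamma|_{[u,t]})\le\mathcal L(\mathbf p;\mathbf z)+\mathcal L(\mathbf z;\mathbf q)\le\mathcal L(\mathbf p;\mathbf q),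
\]
so both pieces are geodesics and $z$ is a maximizer. Conversely, if $z$ is a maximizer, then by (L2) the maximum is $\mathcal L(\mathbf p;\mathbf q)$, and the concatenation of geodesics from $\mathbf p$ to $\mathbf z$ and from $\mathbf z$ to $\mathbf q$, which exist by (L4), has this length. In (iii) the two segments over $[r_1,r_2]$ are geodesics between the same points, so they have the same length, and the exchange does not change the total length.
\end{proof}

\begin{lemma}[Confinement]\label{lem:confine}
\begin{itemize}
\item[(i)] Almost surely $\sup|\pi|\le2+2C_*$, and $P(\sup|\pi|\ge v)\le c\exp\big(-\kappa_2v^3/\log^3(2+v)\big)$ for $v>0$, with $\kappa_2=(4/3)^{3/2}\kappa_0$.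
\item[(ii)] Almost surely, for all $0\le s<u<t\le1$ and $M<\infty$, the values $\gamma(u)$, over all geodesics $\gamma$ from $(x,s)$ to $(y,t)$ with $|x|,|y|\le M$, form a bounded set.
\end{itemize}
\end{lemma}

\begin{proof}
(i) Let $s\in(0,1)$ and $z=\pi(s)$. In $\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)=\mathcal L(0,0;0,1)$ the parabolas add up to $-z^2/(s(1-s))$, so \eqref{eq:Rbound} gives
\[
4z^2\le\frac{z^2}{s(1-s)}\le3C_*\log^2(2+|z|).
\]
Since $\log^2b\le b$ for $b\ge1$, either $|z|\le2$ or $4z^2\le6C_*|z|$; this is the first bound. The function $v\mapsto v/\log(2+v)$ is increasing on $[0,\infty)$, because $\log(2+v)>v/(2+v)$. So $\sup|\pi|\ge v$ forces $C_*\ge4v^2/(3\log^2(2+v))$, and the tail of $C_*$ gives the second bound.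

(ii) For $z=\gamma(u)$, Lemma~\ref{lem:basic}(ii), (L2) and \eqref{eq:Rbound} give
\[
-\frac{4M^2}{t-s}-C_*\log^2(2+2M)\le\mathcal L(x,s;y,t)\le-(z-x)^2+2C_*\log^2(2+M+|z|),
\]
and the right side tends to $-\infty$ as $|z|\to\infty$, uniformly in $|x|\le M$.
\end{proof}

\section{Brownian last passage percolation}\label{sec:npaths}

Property (L1) gives independence only between different time strips. Twice we need more: in Section~\ref{sec:plant}, independence between a region of a strip and its complement, and in Section~\ref{sec:disjoint}, a correlation inequality for disjoint paths. Both are available in the prelimiting model, where the weight of a path is a sum of Brownian increments along it. This section sets up that model and shows that any path of finite length is shadowed by prelimiting paths of almost the same weight.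

Fix $n\in\mathbb N$ and let $(W_k)_{k\in\mathbb Z}$ be independent two-sided standard Brownian motions; $W_k$ lives on ``line $k$''. A point $(x,s)$ of the plane corresponds to the location $(x,s)_n=(s+2xn^{-1/3},\lfloor sn\rfloor)$, that is, to the coordinate $s+2xn^{-1/3}$ on line $\lfloor sn\rfloor$. (In \cite{DOV} the lines are numbered by $-\lfloor sn\rfloor$.) An \emph{$n$-path} from $(x,s)$ to $(y,t)$ is a sequence
\[
s+2xn^{-1/3}=a_{\lfloor sn\rfloor}\le a_{\lfloor sn\rfloor+1}\le\dots\le a_{\lfloor tn\rfloor+1}=t+2yn^{-1/3};
\]
the path occupies $[a_k,a_{k+1}]$ on line $k$, for $\lfloor sn\rfloor\le k\le\lfloor tn\rfloor$. Its \emph{weight} is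
\[
w_n=n^{1/6}\Big(\sum_{k=\lfloor sn\rfloor}^{\lfloor tn\rfloor}\big[W_k(a_{k+1})-W_k(a_k)\big]-2\sqrt n\,(t-s)-2(y-x)n^{1/6}\Big),
\]
and $\mathcal L_n(x,s;y,t)$ is the maximum of $w_n$ over all $n$-paths from $(x,s)$ to $(y,t)$. These definitions require only $\lfloor sn\rfloor\le\lfloor tn\rfloor$ and $s+2xn^{-1/3}\le t+2yn^{-1/3}$, and we use them in this generality, even if $s\ge t$.

\begin{itemize}
\item[(L9)] \emph{Convergence} \cite[Theorem~1.5]{DOV}. The families $(W_k)_{k\in\mathbb Z}$, one for each $n$, can be coupled with $\mathcal L$ so that $\mathcal L_n\to\mathcal L$ uniformly on compact subsets of $\mathbb R^4_\uparrow$, in probability.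
\end{itemize}
We fix a subsequence along which the convergence holds almost surely on all compact sets. From now on $n$ runs through this subsequence.

A location $(a,k)$ equals $(z,k/n)_n$ for $z=\frac12n^{1/3}(a-k/n)$. We call $z$ its \emph{position} and $k/n$ its \emph{time}. Along an $n$-path the position increases continuously on each line and jumps by $-\frac12n^{-2/3}$ at each change of line. The initial location of an $n$-path from $(x,s)$ has time $\lfloor sn\rfloor/n\in(s-\frac1n,s]$ and position in $[x,x+\frac12n^{-2/3}]$; the same holds for the final location. The centering terms in $w_n$ are additive, so weights add exactly when two $n$-paths are concatenated at a common point $(z,v)$, and when an $n$-path is split at one of its locations, written as $(z,k/n)$. In particular $\mathcal L_n$ satisfies \eqref{eq:triangle}, with equality when the middle point is a location on an optimal path.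

For fixed $n,s,t$, the $n$-paths with free endpoints at times $s$ and $t$ form a subset of a Euclidean space on which $w_n$ is continuous. Every set of such paths has a countable dense subset, so the supremum over it of $w_n$ plus a continuous function of the endpoints is a random variable. The same applies to tuples of paths. We put $\sup\emptyset=-\infty$.

To compare an $n$-path with a path $\gamma$ on $[s,t]$, we extend $\gamma$ by constants outside $[s,t]$.

\begin{lemma}[Shadowing]\label{lem:shadow}
Almost surely the following holds for every $[s,t]\subset[0,1]$, every continuous $\gamma:[s,t]\to\mathbb R$ with $\ell(\gamma)>-\infty$, and every $\delta\in(0,1)$. For all large $n$ there is an $n$-path from $(\gamma(s),s)$ to $(\gamma(t),t)$ with $w_n\ge\ell(\gamma)-\delta$ all of whose locations have position within $\delta$ of the value of $\gamma$ at the same time.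
\end{lemma}

The weight is easy: concatenate optimal $n$-paths between consecutive points of a fine partition of $\gamma$. What has to be shown is that these optimal paths do not wander. Convergence on compact subsets of $\mathbb R^4_\uparrow$ rules out an excursion in the middle of a time interval, but says nothing directly about an excursion at a time that tends to an end of the interval; that case needs its own argument.

\begin{proof}
Let $M=\sup|\gamma|+1$ and $D=C_*\log^2(2+2M)$, so that $|R|\le D\sigma^{1/4}$ for pairs of points with positions in $[-M,M]$, times in $[0,1]$ and time difference at most $\sigma$. Choose a partition $s=t_0<\dots<t_l=t$ so fine that $\gamma$ oscillates by at most $\delta/8$ on each $[t_{i-1},t_i]$ and that $\sigma_i=t_i-t_{i-1}$ satisfies $\frac{3\delta^2}{64\sigma_i}>3D\sigma_i^{1/4}$. Let $\mathbf p_i=(\gamma(t_i),t_i)$. If $|z-\gamma(t_{i-1})|=\delta/4$ and $v\in(t_{i-1},t_i)$, then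
\begin{equation}\label{eq:detour}
\mathcal L(\mathbf p_{i-1};z,v)+\mathcal L(z,v;\mathbf p_i)\le-\frac{\delta^2}{16\sigma_i}+2D\sigma_i^{1/4}<-\frac{\delta^2}{64\sigma_i}-D\sigma_i^{1/4}\le\mathcal L(\mathbf p_{i-1};\mathbf p_i).
\end{equation}

For large $n$ take an optimal $n$-path from $\mathbf p_{i-1}$ to $\mathbf p_i$. Suppose that for infinitely many $n$ it reaches a position at distance at least $\delta/4+n^{-2/3}$ from $\gamma(t_{i-1})$. It starts within $n^{-2/3}$ of $\gamma(t_{i-1})$, and its position is continuous up to jumps of size $\frac12n^{-2/3}$, so it has a location $(z_n,v_n)$, $v_n\in\frac1n\mathbb Z$, with $|z_n-\gamma(t_{i-1})|\in[\delta/4,\delta/4+n^{-2/3}]$. Along a subsequence $z_n\to z$ with $|z-\gamma(t_{i-1})|=\delta/4$ and $v_n\to v\in[t_{i-1},t_i]$, and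
\begin{equation}\label{eq:split}
\mathcal L_n(\mathbf p_{i-1};z_n,v_n)+\mathcal L_n(z_n,v_n;\mathbf p_i)=\mathcal L_n(\mathbf p_{i-1};\mathbf p_i).
\end{equation}
If $t_{i-1}<v<t_i$, all three terms converge by (L9) and continuity of $\mathcal L$, and the limit contradicts \eqref{eq:detour}. If $v=t_{i-1}$, fix $v'\in(v,t_i)$. By \eqref{eq:triangle} for $\mathcal L_n$,
\[
\mathcal L_n(\mathbf p_{i-1};z_n,v_n)\le\mathcal L_n(\mathbf p_{i-1};z,v')-\mathcal L_n(z_n,v_n;z,v')\ \longrightarrow\ \mathcal L(\mathbf p_{i-1};z,v')-\mathcal L(z,v;z,v')\le-\frac{\delta^2}{16(v'-v)}+2D .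
\]
Letting $v'\downarrow v$ shows that the first term of \eqref{eq:split} tends to $-\infty$, while the other two have the finite limits $\mathcal L(z,v;\mathbf p_i)$ and $\mathcal L(\mathbf p_{i-1};\mathbf p_i)$, a contradiction. If $v=t_i$, fix $v'\in(t_{i-1},v)$ and use $\mathcal L_n(z_n,v_n;\mathbf p_i)\le\mathcal L_n(z,v';\mathbf p_i)-\mathcal L_n(z,v';z_n,v_n)$ together with $|z-\gamma(t_i)|\ge\delta/8$ to see that the second term tends to $-\infty$.

So for large $n$ all locations of the $i$-th path have position within $\delta/4+n^{-2/3}$ of $\gamma(t_{i-1})$. Their times lie in $[t_{i-1}-\frac1n,t_i]$, where $\gamma$ is within $\delta/4$ of $\gamma(t_{i-1})$ for large $n$. Hence the positions are within $\delta$ of $\gamma$. The concatenation of the $l$ paths has weight $\sum_i\mathcal L_n(\mathbf p_{i-1};\mathbf p_i)\to\sum_i\mathcal L(\mathbf p_{i-1};\mathbf p_i)\ge\ell(\gamma)$.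
\end{proof}

\section{Planting a large jump}\label{sec:plant}

Given the landscape outside a strip, the part of $\pi$ in the strip solves a variational problem: it maximizes a reward depending on the entry position, plus its length, plus a reward depending on the exit position. After rescaling the strip to $[0,1]$ this is the setting of the next proposition, in which $f$ and $g$ are the two rewards. Write $\operatorname{osc}(\gamma)=\max\gamma-\min\gamma$ and
\[
\Psi(\gamma)=f(\gamma(0))+\ell(\gamma)+g(\gamma(1))\qquad\text{for continuous }\gamma:[0,1]\to\mathbb R .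
\]

\begin{proposition}\label{prop:plant}
There is an absolute constant $\eta\in(0,\frac1{10}]$ such that for every $\theta\ge10$ there is $m_0(\theta)$ with the following property. Let $m\ge m_0(\theta)$, and let $f,g:\mathbb R\to\mathbb R$ be deterministic continuous functions with $f(0)=g(0)=0$ such that
\begin{itemize}
\item[(a)] $|f(z)|,|g(z)|\le\theta m^2/10$ for $|z|\le4m$;
\item[(b)] $P\big(\sup_{x,y}[f(x)+\mathcal L(x,0;y,1)+g(y)]\le m^2\big)\ge\frac34$;
\item[(c)] almost surely there is a unique path $\gamma^*$ maximizing $\Psi$.
\end{itemize}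
Then $P(\operatorname{osc}(\gamma^*)\ge\eta m)\ge\exp(-5c_1\theta^{3/2}m^3)$.
\end{proposition}

The plan is to make the route from $(0,0)$ to $(m,1)$ so heavy, of weight $\theta m^2$, that it beats every path of small oscillation. By (L7) this costs about $e^{-c_1\theta^{3/2}m^3}$. The difficulty is that on so unlikely an event the competing paths may be heavy as well. We therefore place the weight in a thin slanted tube $U$, and split a competitor into the parts outside $U$, which are independent of the planted weight and hence typical, and the part that crosses $U$. A path of small oscillation spends only a short time in a slanted tube (Figure~\ref{fig:tube}). Collecting weight $\theta m^2/4$ in a time $\sigma$ has probability at most of the form $\exp(-c\,\sigma^{-1/2}\theta^{3/2}m^3)$, which for small $\sigma$ is negligible compared with the cost of planting. This comparison fixes $\eta$, and since both exponents are proportional to $\theta^{3/2}m^3$, it fixes $\eta$ independently of $\theta$. Hypothesis (a) ensures that the rewards near the tube do not outweigh the planted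 weight, (b) controls competitors that avoid the tube, possibly far away where (a) is silent, and (c) gives the statement its meaning.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (-0.5,0)--(0.5,0)--(5.5,4)--(4.5,4)--cycle;
\draw (-1.5,0)--(7,0) node[right] {time $0$};
\draw (-1.5,4)--(7,4) node[right] {time $1$};
\draw[dashed] (-1.5,1.2)--(7,1.2) node[right] {$s$};
\draw[dashed] (-1.5,2.8)--(7,2.8) node[right] {$s'$};
\draw[thick] plot[smooth] coordinates {(2.6,0) (2.4,0.6) (2.7,1.2) (2.45,1.8) (2.6,2.3) (2.35,2.9) (2.55,3.5) (2.5,4)};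
\fill (0,0) circle (1.5pt) node[below] {$(0,0)$};
\fill (5,4) circle (1.5pt) node[above] {$(m,1)$};
\node at (4.25,3.4) {$U$};
\node at (2.2,3.5) {$\gamma$};
\end{tikzpicture}
\caption{The tube $U=\{|z-ms|\le\eta m\}$ from $(0,0)$ to $(m,1)$ (position horizontal, time vertical, not to scale) and a path $\gamma$ of oscillation less than $\eta m$. All visits of $\gamma$ to $U$ lie between two grid times $s<s'$ with $s'-s\le5\eta$; before $s$ and after $s'$ the path avoids $U$.}
\label{fig:tube}
\end{figure}

\begin{proof}
The quantity $\operatorname{osc}(\gamma^*)$ is a random variable. Indeed, by (L4) and Lemma~\ref{lem:basic}, hypothesis (c) makes $(x^*,y^*)=(\gamma^*(0),\gamma^*(1))$ the unique maximizer in (b) and $\gamma^*(s)$ the unique maximizer of $\mathcal L(x^*,0;\cdot,s)+\mathcal L(\cdot,s;y^*,1)$; and the unique maximizer of a random continuous function lies in a compact set exactly when the maximum over that set equals the global supremum.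

\smallskip
\emph{The tube and three events.} Let $k_0\ge10$ be an absolute integer with $\frac{\kappa_1}8(k_0/5)^{1/2}\ge6c_1$, put $\eta=1/k_0$, and call $0,\eta,2\eta,\dots,1$ the grid times. Let $U=\{(z,s):0\le s\le1,\ |z-ms|\le\eta m\}$. An $n$-path \emph{stays in} a set if the pair (position, time) of each of its locations lies in the set. Let $\mathsf U_n$ be the supremum of $w_n$ over $n$-paths from $(0,0)$ to $(m,1)$ that stay in $U$, and $\mathsf V_n(\mathbf p;\mathbf q)$ the supremum over $n$-paths from $\mathbf p$ to $\mathbf q$ that stay in $U^c$. On line $k$ the set $U$ is a closed interval $I_k$. Paths in $U$ use increments of $W_k$ over subintervals of $I_k$, and paths in $U^c$ use increments over intervals disjoint from $I_k$. So $\mathsf U_n$ is independent of the family $\mathsf V_n$. Also $\mathsf U_n\le\mathcal L_n(0,0;m,1)$ and $\mathsf V_n\le\mathcal L_n$. Fix $X>0$ and define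
\begin{align*}
\mathsf A_n&=\{\mathsf U_n\ge\theta m^2\},\\
\mathsf B_n&=\{f(x)+\mathsf V_n(x,0;y,1)+g(y)\le m^2+1\text{ for }|x|,|y|\le X+m\}\\
&\qquad\cap\{\mathsf V_n(x,s;y,s')\le m^2+1\text{ for }|x|,|y|\le4m\text{ and grid times }s<s'\},\\
\mathsf D_n&=\{\mathcal L_n(x,s;y,s')\le\tfrac14\theta m^2+1\text{ for }|x|,|y|\le4m\text{ and grid times }s<s'\le s+5\eta\}.
\end{align*}

\smallskip
\emph{Claim.} Let $m\ge2$. Almost surely, if $\mathsf A_n\cap\mathsf B_n\cap\mathsf D_n$ occurs for infinitely many $n$, then every path $\gamma$ with $\operatorname{osc}(\gamma)<\eta m$ and $|\gamma(0)|\le X$ has $\Psi(\gamma)<0.9\,\theta m^2\le f(0)+\mathcal L(0,0;m,1)+g(m)$.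

The second inequality holds because $\mathcal L(0,0;m,1)=\lim\mathcal L_n(0,0;m,1)\ge\theta m^2$ and $g(m)\ge-\theta m^2/10$ by (a). For the first we may assume $\ell(\gamma)>-\infty$; then every restriction of $\gamma$ has finite length. Suppose that the graph of $\gamma|_{[s,s']}$ avoids $U$. It then has a positive distance $\rho$ from the closed set $U$. The locations of the $n$-paths that shadow $\gamma|_{[s,s']}$ in Lemma~\ref{lem:shadow} are within $\delta+\frac1n$ of this graph, so for $\delta<\rho$ and large $n$ they stay in $U^c$. Thus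
\begin{equation}\label{eq:avoid}
\liminf_n\mathsf V_n(\gamma(s),s;\gamma(s'),s')\ge\ell(\gamma|_{[s,s']})\qquad\text{if $\gamma|_{[s,s']}$ avoids $U$.}
\end{equation}

\emph{Case 1: $\gamma$ avoids $U$.} Then $|\gamma(0)|,|\gamma(1)|\le X+m$, and \eqref{eq:avoid} with the first part of $\mathsf B_n$ gives $\Psi(\gamma)\le m^2+1<0.9\,\theta m^2$.

\emph{Case 2: $\gamma$ meets $U$}, first at time $e_1$ and last at time $e_2$. From $|\gamma(e_i)-me_i|\le\eta m$ we get $m(e_2-e_1)\le\operatorname{osc}(\gamma)+2\eta m\le3\eta m$, and $|\gamma|\le(1+2\eta)m\le2m$ on $[0,1]$. Let $s$ be the largest grid time less than $e_1$ ($s=0$ if $e_1=0$) and $s'$ the smallest grid time greater than $e_2$ ($s'=1$ if $e_2=1$). Then $0<s'-s\le5\eta$. If $s>0$ then $\gamma|_{[0,s]}$ avoids $U$, so $\ell(\gamma|_{[0,s]})\le m^2+1$ by \eqref{eq:avoid} and the second part of $\mathsf B_n$; for the same reason $\ell(\gamma|_{[s',1]})\le m^2+1$ if $s'<1$. By $\mathsf D_n$ and (L9), $\ell(\gamma|_{[s,s']})\le\mathcal L(\gamma(s),s;\gamma(s'),s')\le\frac14\theta m^2+1$. By additivity and (a),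
\[
\Psi(\gamma)\le\tfrac2{10}\theta m^2+2(m^2+1)+\tfrac14\theta m^2+1=0.45\,\theta m^2+2m^2+3<0.9\,\theta m^2,
\]
since $0.45\,\theta m^2\ge4.5\,m^2>2m^2+3$. This proves the claim.

The quantity $f(0)+\mathcal L(0,0;m,1)+g(m)$ is the value of $\Psi$ at a geodesic from $(0,0)$ to $(m,1)$, so it is at most $\Psi(\gamma^*)$. On the event of the claim we therefore have $\operatorname{osc}(\gamma^*)\ge\eta m$ or $|\gamma^*(0)|>X$. The probability that infinitely many events of a sequence occur is at least the upper limit of their probabilities, and $\mathsf A_n$ is independent of $\mathsf B_n$, so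
\begin{equation}\label{eq:ABD}
P(\operatorname{osc}(\gamma^*)\ge\eta m)\ge\limsup_n\big[P(\mathsf A_n)P(\mathsf B_n)-P(\mathsf D_n^c)\big]-P(|\gamma^*(0)|>X).
\end{equation}
Put $\Xi=c_1\theta^{3/2}m^3$. We estimate the three probabilities by finding, in each case, an event for $\mathcal L$ on which the prelimiting event holds for all large $n$, and applying Fatou's lemma.

\smallskip
\emph{The event $\mathsf B_n$.} Since $\mathsf V_n\le\mathcal L_n$ and $\mathcal L_n\to\mathcal L$ uniformly on the compact sets involved, $\mathsf B_n$ holds for all large $n$ if the event in (b) holds and $\mathcal L(x,s;y,s')\le m^2$ for all $|x|,|y|\le4m$ and grid times $s<s'$. As $\mathcal L\le R\le C_*\log^2(2+8m)$ there,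
\[
\liminf_nP(\mathsf B_n)\ge\tfrac34-P\big(C_*>m^2/\log^2(2+8m)\big)\ge\tfrac12
\]
for $m$ larger than an absolute constant.

\smallskip
\emph{The event $\mathsf D_n$.} It holds for all large $n$ if $R(x,s;y,s')\le\frac14\theta m^2$ on the same range of variables. There are at most $5k_0$ pairs $(s,s')$. For a pair with $\sigma=s'-s\in[\eta,5\eta]$, cover $[-4m,4m]^2$ by at most $(9mk_0^{2/3})^2$ squares of side $\sigma^{2/3}$. By scaling and \eqref{eq:stationary} the supremum of $R(\cdot,s;\cdot,s')$ over each square has the law of $\sigma^{1/3}V$. By \eqref{eq:Vtail} and the choice of $k_0$,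
\[
\limsup_nP(\mathsf D_n^c)\le Cm^2\exp\Big(-\kappa_1\Big(\frac{k_0}5\Big)^{1/2}\Big(\frac{\theta m^2}4\Big)^{3/2}\Big)\le Cm^2e^{-6\Xi}.
\]

\smallskip
\emph{The event $\mathsf A_n$.} We need a heavy path that also stays in $U$. Subtracting the probability that the geodesic from $(0,0)$ to $(m,1)$ leaves $U$ from the probability that it is heavy does not work, because the bound of Lemma~\ref{lem:confine}(i) at $v=\eta m$ is larger than $e^{-\Xi}$. Cutting the route into $K$ pieces repairs this: each piece has to gain only its share of the weight, while on its own scale the tube becomes wider. Let $K=\lceil\log^2m\rceil$ and $\mathbf p_j=(mj/K,j/K)$ for $0\le j\le K$. Let $\mathsf A^j$ be the event that $\mathcal L(\mathbf p_{j-1};\mathbf p_j)>\theta m^2/K$ and the geodesic from $\mathbf p_{j-1}$ to $\mathbf p_j$ stays in $\{|z-ms|<\eta m\}$. On $\bigcap_j\mathsf A^j$ the concatenation $\gamma$ of these geodesics has $\ell(\gamma)>\theta m^2$ and $\max_s|\gamma(s)-ms|<\eta m$, so Lemma~\ref{lem:shadow} with small $\delta$ gives $\mathsf U_n\ge\theta m^2$ for all large $n$. The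 events $\mathsf A^j$ are independent by (L1). We have $\mathcal L(\mathbf p_{j-1};\mathbf p_j)\overset d=K^{-1/3}\mathrm{TW}-m^2/K$, and by \eqref{eq:geolaw} the largest deviation of the $j$-th geodesic from the line $z=ms$ has the law of $K^{-2/3}\sup|\pi|$. By (L7) and Lemma~\ref{lem:confine}(i), for large $m$,
\begin{align*}
P(\mathsf A^j)&\ge P\big(\mathrm{TW}>(\theta+1)m^2K^{-2/3}\big)-P\big(\sup|\pi|\ge\eta mK^{2/3}\big)\\
&\ge\exp\Big(-\frac{c_1(\theta+1)^{3/2}m^3}K\Big)-c\exp\Big(-\frac{\kappa_2\eta^3m^3K^2}{\log^3(2+\eta mK^{2/3})}\Big).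
\end{align*}
The ratio of the second exponent to the first is a constant, depending on $\theta$, times $K^3/\log^3(2+\eta mK^{2/3})$, which tends to infinity like $\log^3m$; and $m^3/K\to\infty$. So for $m\ge m_0(\theta)$ the second term is less than half of the first, and
\[
\liminf_nP(\mathsf A_n)\ge2^{-K}e^{-c_1(\theta+1)^{3/2}m^3}\ge e^{-4\Xi},
\]
because $(\theta+1)^{3/2}\le2\theta^{3/2}$ and $K\log 2\le\Xi$ for large $m$.

\smallskip
Inserting the three bounds in \eqref{eq:ABD} gives
\[
P(\operatorname{osc}(\gamma^*)\ge\eta m)\ge\tfrac12e^{-4\Xi}-Cm^2e^{-6\Xi}-P(|\gamma^*(0)|>X)\ge e^{-5\Xi}-P(|\gamma^*(0)|>X)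
\]
for $m\ge m_0(\theta)$, where $m_0$ does not depend on $f$, $g$ or $X$. Let $X\to\infty$.
\end{proof}

\section{Locality of resampling}\label{sec:local}

Let $[t,t+\varepsilon]\subset(0,1)$. By (L2) the landscape in $[0,1]$ is a function of the landscapes in the strips $[0,t]$, $[t,t+\varepsilon]$, $[t+\varepsilon,1]$, which are independent by (L1). Let $\mathcal L'$ be the same function evaluated with the middle strip replaced by an independent copy. Then $\mathcal L'\overset d=\mathcal L$ in $[0,1]$, and $\mathcal L'=\mathcal L$ in the strips $[0,t]$ and $[t+\varepsilon,1]$. Let $\pi'$ be the geodesic of $\mathcal L'$ from $(0,0)$ to $(0,1)$.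

\begin{proposition}\label{prop:local}
There is an absolute constant $Y\ge1$ such that the following holds with
\[
r=\varepsilon^{1/20},\qquad\tau=(Yr)^{3/2},\qquad k=\lceil\varepsilon^{-7/200}\rceil,\qquad d=k\tau\sim Y^{3/2}\varepsilon^{1/25}.
\]
For every $[j_1,j_2]\subset(0,1)$ there is $\varepsilon_0(j_1,j_2)>0$ such that for all $\varepsilon\le\varepsilon_0$ and all $t$ with $t,t+\varepsilon\in[j_1,j_2]$,
\[
P\big(\pi=\pi'\text{ on }[0,1]\setminus(t-d,t+2d)\big)\ge1-\varepsilon^{1/20}.
\]
\end{proposition}

Resampling a thin strip changes the length of any reasonable path by little, so $\pi'$ is nearly optimal for $\mathcal L$. Lemma~\ref{lem:ties} below converts this into $|\pi(s)-\pi'(s)|<r$ at fixed times $s$. Closeness at scale $r$ is not enough for us, since the events $E_j$ concern the much smaller scale $\varepsilon^{2/3}$; we need $\pi$ and $\pi'$ to coincide. They do coincide before any time $s\le t$ at which they meet, and after any time $s\ge t+\varepsilon$ at which they meet. So we must exclude that they run at distance less than $r$ for a time $d$ without meeting.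 We cut this time into $k$ blocks of length $\tau$. The natural spatial scale of a block is $\tau^{2/3}=Yr$, so on each block we see two distinct geodesics at relative distance $1/Y$. Section~\ref{sec:disjoint} shows that this is unlikely for large $Y$, and by (L1) it is exponentially unlikely to happen on all $k$ blocks. The positions at which it happens are random; they are handled by a union bound, for which the parabola limits the number of positions to be considered.

\subsection{Near ties}

\begin{lemma}\label{lem:ties}
Let $s\in(0,1)$ and $H(z)=\mathcal L(0,0;z,s)+\mathcal L(z,s;0,1)$. For $\alpha,r>0$,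
\[
P\big(\exists\,z,z':\ |z-z'|\ge r,\ \ H(z),H(z')\ge\max H-\alpha\big)\le\frac{24\,\alpha\,s(1-s)}{r^2}\le\frac{6\alpha}{r^2}.
\]
\end{lemma}

The idea is to tilt $H$ by a linear function. Tilting preserves the law of $H$ up to a shift, so near ties are equally likely at every slope. As the slope grows the maximizer moves to the left at a known average speed, while each near tie forces it to move by $r/3$ within a short range of slopes. So near ties cannot occupy many slopes.

\begin{proof}
Let $H_\lambda(z)=H(z)-\lambda z$, and say that $H_\lambda$ has a near tie if the event in the lemma holds with $H_\lambda$ in place of $H$. Write $H(z)=-z^2/(s(1-s))+S(z)$ with $S(z)=R(0,0;z,s)+R(z,s;0,1)$. The two terms of $S$ are independent and stationary, so $S$ is stationary. With $b=\lambda s(1-s)/2$, completing the square gives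
\[
H_\lambda(z)=-\frac{(z+b)^2}{s(1-s)}+S(z)+\frac{b^2}{s(1-s)},\qquad\text{so}\qquad H_\lambda(\cdot)\overset d=H(\cdot+b)+\frac{b^2}{s(1-s)} .
\]
Hence the probability $P_0$ of a near tie is the same for all $\lambda$. Let $u(\lambda)$ be the largest maximizer of $H_\lambda$. Then $u(\lambda)\overset d=u(0)-b$, and $u(0)=\pi(s)$ is integrable by Lemma~\ref{lem:confine}(i), so $Eu(\lambda)=Eu(0)-\lambda s(1-s)/2$. The function $u$ is nonincreasing: for $\lambda<\lambda'$, adding $H_\lambda(u(\lambda))\ge H_\lambda(u(\lambda'))$ and $H_{\lambda'}(u(\lambda'))\ge H_{\lambda'}(u(\lambda))$ gives $(\lambda'-\lambda)(u(\lambda)-u(\lambda'))\ge0$.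

Let $\mathcal N$ be the set of $\lambda$ for which $H_\lambda$ has a near tie, that is, $\max_{|z-z'|\ge r}\min(H_\lambda(z),H_\lambda(z'))\ge\max H_\lambda-\alpha$. By \eqref{eq:Rbound} the maxima are attained and both sides are continuous in $\lambda$, so Fubini's theorem applies: $P_0=T^{-1}E\operatorname{Leb}(\mathcal N\cap[0,T])$ for every $T>0$.

Let $\mu=4\alpha/r$, and let $\lambda\in\mathcal N$ with near tie at $z_1<z_2$, $z_2-z_1\ge r$. If $z>z_1+r/3$ then $\mu(z-z_1)>\alpha$ and
\[
H_{\lambda+\mu}(z)=H_\lambda(z)-\mu z\le H_\lambda(z_1)+\alpha-\mu z<H_\lambda(z_1)-\mu z_1=H_{\lambda+\mu}(z_1),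
\]
so $u(\lambda+\mu)\le z_1+r/3$. If $z<z_2-r/3$ then $H_{\lambda-\mu}(z)\le H_\lambda(z_2)+\alpha+\mu z<H_{\lambda-\mu}(z_2)$, so $u(\lambda-\mu)\ge z_2-r/3$. Thus $u(\lambda-\mu)-u(\lambda+\mu)\ge r/3$.

Take a maximal subset $\lambda_1<\dots<\lambda_l$ of $\mathcal N\cap[0,T]$ with gaps at least $2\mu$. The intervals $[\lambda_i-\mu,\lambda_i+\mu]$ have disjoint interiors and lie in $[-\mu,T+\mu]$, so monotonicity gives $lr/3\le u(-\mu)-u(T+\mu)$. By maximality the intervals $[\lambda_i-2\mu,\lambda_i+2\mu]$ cover $\mathcal N\cap[0,T]$. Hence $\operatorname{Leb}(\mathcal N\cap[0,T])\le4\mu l\le\frac{12\mu}r[u(-\mu)-u(T+\mu)]$, and taking expectations,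
\[
P_0\le\frac{12\mu}{r}\cdot\frac{T+2\mu}{T}\cdot\frac{s(1-s)}2=\frac{24\,\alpha\,s(1-s)}{r^2}\Big(1+\frac{2\mu}T\Big).
\]
Let $T\to\infty$.
\end{proof}

\subsection{Finitely many disjoint geodesics}\label{sec:disjoint}

The endpoints of $\pi$ and $\pi'$ on a block are random, so we need a statement about all geodesics crossing a block at once. It rests on the fact that only finitely many disjoint geodesics cross a bounded part of a strip. The reason is that every geodesic has a length that is not too negative, that between two small intervals such a path exists with probability $v<1$, and that $K$ disjoint ones exist with probability at most $v^K$.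

The last step is the van den Berg--Kesten inequality. Let $\Omega=\{-1,1\}^{I}$, $I$ finite, with the uniform measure. A set $S\subset I$ is a \emph{witness} for an event $A$ at $\omega$ if every $\omega'$ that agrees with $\omega$ on $S$ lies in $A$. The event $A\,\square\,B$ consists of the $\omega$ at which $A$ and $B$ have disjoint witnesses.
\begin{itemize}
\item[(BK)] \cite{BK} If $A$ and $B$ are increasing, then $P(A\,\square\,B)\le P(A)P(B)$.
\end{itemize}
Let $A$ be increasing and let $A^{\square K}$ be the event that $A$ has $K$ pairwise disjoint witnesses. A witness $S$ at $\omega$ is also a witness at every $\tilde\omega\ge\omega$: a configuration that agrees with $\tilde\omega$ on $S$ dominates the one obtained by resetting it to $\omega$ on $S$, which lies in $A$. So $A^{\square K}$ is increasing. The union of $K-1$ of the witnesses is a witness for $A^{\square(K-1)}$, so $A^{\square K}\subset A\,\square\,A^{\square(K-1)}$, and by induction $P(A^{\square K})\le P(A)^K$.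

\begin{lemma}\label{lem:finite}
Fix $0\le s<t\le1$ and $M<\infty$. Almost surely there is a finite bound on the size of any family of geodesics on $[s,t]$ that have endpoints in $[-M,M]$ and are pairwise disjoint on the closed interval $[s,t]$.
\end{lemma}

\begin{proof}
By scaling and translation, which change only the value of $M$, take $s=0$, $t=1$. Fix $A>0$. By (L7), $P(\mathrm{TW}\ge-A-1)<1$, and by continuity of $R$ we can choose $h>0$ with
\[
v:=P\Big(\sup_{x,y\in[0,h]}R(x,0;y,1)\ge-A\Big)\le P(\mathrm{TW}\ge-A-1)+P\Big(\sup_{x,y\in[0,h]}|R(x,0;y,1)-R(0,0;0,1)|>1\Big)<1 .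
\]
By \eqref{eq:stationary}, $v$ is the same for every \emph{cell} $[a,a+h]\times[b,b+h]$.

\smallskip
\emph{Disjoint $n$-paths.} Fix $n$ and a cell. The \emph{value} of an $n$-path from $(x,0)$ to $(y,1)$ is $w_n+(x-y)^2$. A $K$-tuple of $n$-paths $(a^{(i)}_k)_k$, $1\le i\le K$, with $(x_i,y_i)$ in the cell is \emph{admissible} if $a^{(i)}_{k+1}\le a^{(i+1)}_k$ for all $0\le k\le n$ and $i<K$; on every line the $K$ occupied intervals then have disjoint interiors. Let $\mathsf M_K$ be the supremum over admissible tuples of the smallest of the $K$ values. We show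
\begin{equation}\label{eq:BKM}
P(\mathsf M_K>\zeta)\le P(\mathsf M_1\ge\zeta)^K,\qquad\zeta\in\mathbb R .
\end{equation}
We may assume that admissible tuples exist. Let $G\subset\mathbb R$ be a finite set containing the endpoints of the interval $[2an^{-1/3},2(a+h)n^{-1/3}]$ of possible $a_0$ and of the interval $[1+2bn^{-1/3},1+2(b+h)n^{-1/3}]$ of possible $a_{n+1}$, and let $\mathsf M_K^G\le\mathsf M_K$ be the supremum over tuples with all $a_k^{(i)}\in G$. Rounding each $a^{(i)}_k$ down to $G$ is monotone, so it preserves all the inequalities, and it keeps $a_0^{(i)}$ and $a_{n+1}^{(i)}$ in their intervals. By uniform continuity of $W_0,\dots,W_n$ on compact sets, $\mathsf M_K^G\to\mathsf M_K$ as the largest gap of $G$ tends to zero.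

Fix $G$. Call \emph{edges} the intervals between consecutive points of $G$ on the lines $0,\dots,n$, and let $g_e$ be the Brownian increment over the edge $e$: these are finitely many independent centered Gaussians, with variances $\sigma_e^2$. The value of a path with jumps in $G$ is $n^{1/6}\sum_{e\in S}g_e$ plus a constant depending on the endpoints, where $S$ is the set of edges used, and the paths of an admissible tuple use disjoint sets $S$. Replace $g_e$ by $\sigma_e\nu^{-1/2}\sum_{l\le\nu}\omega_{e,l}$ with independent uniform signs $\omega_{e,l}$, and let $P^\nu$ be the resulting law. The event $\{\mathsf M_1^G>\zeta\}$ is increasing in the signs, and a path of value above $\zeta$ provides the witness $S\times\{1,\dots,\nu\}$. So $\{\mathsf M_K^G>\zeta\}\subset\{\mathsf M_1^G>\zeta\}^{\square K}$ and $P^\nu(\mathsf M_K^G>\zeta)\le P^\nu(\mathsf M_1^G>\zeta)^K$. The quantities $\mathsf M^G_K$ and $\mathsf M_1^G$ are maxima of minima of finitely many affine functions of the edge variables, hence continuous, and the edge variables converge in law to $(g_e)$ as $\nu\to\infty$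 by the central limit theorem. The portmanteau theorem, for the open set $\{\mathsf M_K^G>\zeta\}$ and the closed set $\{\mathsf M_1^G\ge\zeta\}$, gives
\[
P(\mathsf M_K^G>\zeta)\le\liminf_\nu P^\nu(\mathsf M_K^G>\zeta)\le\limsup_\nu P^\nu(\mathsf M_1^G\ge\zeta)^K\le P(\mathsf M_1^G\ge\zeta)^K\le P(\mathsf M_1\ge\zeta)^K .
\]
Refining $G$ and applying Fatou's lemma on the left proves \eqref{eq:BKM}.

\smallskip
\emph{From geodesics to $n$-paths.} Cover $[-M,M]^2$ by $n_A$ cells and put $R_{\min}=\min_{|x|,|y|\le M}R(x,0;y,1)$. Suppose that there are $K>n_A$ pairwise disjoint geodesics and $R_{\min}>-A+1$. Some cell contains the endpoints of $K'=\lceil K/n_A\rceil\ge2$ of them, say $\gamma_1<\dots<\gamma_{K'}$ pointwise on $[0,1]$. Apply Lemma~\ref{lem:shadow} to each, with $\delta<1$ less than a third of $\min_i\min(\gamma_{i+1}-\gamma_i)>0$. For large $n$ the shadowing paths form an admissible tuple: the locations $(a^{(i)}_{k+1},k)$ and $(a^{(i+1)}_k,k)$ lie on the same line and have positions within $\delta$ of $\gamma_i(k/n)$ and $\gamma_{i+1}(k/n)$, so they are in the required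 order. Their values are at least $R_{\min}-\delta>-A$. So, for this cell, $\mathsf M_{K'}>-A$ for all large $n$. For each cell $\mathsf M_1=\sup[\mathcal L_n(x,0;y,1)+(x-y)^2]$ converges almost surely to the supremum of $R$ over the cell, so $\limsup_nP(\mathsf M_1\ge-A)\le v$. By Fatou's lemma and \eqref{eq:BKM}, the set of outcomes with $K$ disjoint geodesics is contained in an event of probability at most
\[
n_A\,v^{\lceil K/n_A\rceil}+P(R_{\min}\le-A+1).
\]
Letting $K\to\infty$ and then $A\to\infty$ shows that the set of outcomes with arbitrarily large families is null.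
\end{proof}

Fix a countable dense set $Q\subset\mathbb R$, times $0\le s'<u<t'\le1$ and compact intervals $I,I'$. For $x\in I\cap Q$ and $y\in I'\cap Q$ let $\Gamma_{x,y}$ be the geodesic from $(x,s')$ to $(y,t')$; almost surely all of these are unique. Let
\[
\mathcal Z=\{\Gamma_{x,y}(u):\ x\in I\cap Q,\ y\in I'\cap Q\}.
\]
This set is described by countably many random variables that depend only on the strip $[s',t']$, and yet it captures all unique geodesics.

\begin{lemma}\label{lem:midpoints}
\begin{itemize}
\item[(a)] Almost surely $\mathcal Z$ is finite.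
\item[(b)] Almost surely, for all real $x$ in the interior of $I$ and $y$ in the interior of $I'$: if the geodesic $\gamma$ from $(x,s')$ to $(y,t')$ is unique, then $\gamma(u)\in\mathcal Z$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $\Gamma,\Gamma'$ be two of the geodesics with $\Gamma(u)\ne\Gamma'(u)$. By Lemma~\ref{lem:basic}(iii) they cannot meet both before and after $u$, so they are disjoint on $[s',u]$ or on $[u,t']$. If $\mathcal Z$ is infinite, take infinitely many geodesics with distinct values at $u$ and color each pair according to which alternative holds. By the infinite Ramsey theorem there is an infinite subfamily in which all pairs have the same color, so its members are pairwise disjoint on $[s',u]$, or pairwise disjoint on $[u,t']$. By Lemma~\ref{lem:confine}(ii) the endpoints of their restrictions lie in $[-M,M]$ for some random integer $M$. This contradicts Lemma~\ref{lem:finite}, applied to both intervals and all $M\in\mathbb N$.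

(b) Choose $x_j\in I\cap Q$, $y_j\in I'\cap Q$ with $x_j\to x$, $y_j\to y$, and let $z_j=\Gamma_{x_j,y_j}(u)$. The sequence is bounded by Lemma~\ref{lem:confine}(ii). Passing to the limit in $\mathcal L(x_j,s';z_j,u)+\mathcal L(z_j,u;y_j,t')=\mathcal L(x_j,s';y_j,t')$ shows, by Lemma~\ref{lem:basic}(ii), that every limit point of $(z_j)$ lies on a geodesic from $(x,s')$ to $(y,t')$, so it equals $\gamma(u)$. Thus $z_j\to\gamma(u)$, and the finite set $\mathcal Z$ is closed.
\end{proof}

For a strip $[s,s+\tau]\subset[0,1]$, integers $a,b$ and $Y\ge1$, form $\mathcal Z$ with $Q=\tau^{2/3}\mathbb Q$, $u=s+\tau/2$, $I=\tau^{2/3}[a-1,a+2]$, $I'=\tau^{2/3}[b-1,b+2]$, and let $\mathcal T(a,b)$ be the event that $\mathcal Z$ contains two distinct points at distance at most $\tau^{2/3}/Y$. It depends only on the landscape in the strip. Scaling and time translation reduce it to the strip $[0,1]$ with $Q=\mathbb Q$. There the map $(z,v)\mapsto(z+a+(b-a)v,v)$ preserves the law of the geodesics, preserves $\mathbb Q$ at times $0$ and $1$, and translates $\mathcal Z$. Hence $P(\mathcal T(a,b))=\omega(Y)$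 depends on $Y$ alone, and by Lemma~\ref{lem:midpoints}(a),
\begin{equation}\label{eq:omega}
\omega(Y)\to0\qquad\text{as }Y\to\infty .
\end{equation}

\subsection{Proof of Proposition~\ref{prop:local}}

The constant $Y$ is fixed in Step~4. Write $\lambda=\log(1/\varepsilon)$, and take $\varepsilon$ so small that $\varepsilon\le d$ and $[t-d,t+2d]\subset[\frac{j_1}2,\frac{1+j_2}2]$. Let $\mathcal G$ be the event that the constants in \eqref{eq:Rbound} for $\mathcal L$ and for $\mathcal L'$ are at most $\lambda$. Then $P(\mathcal G^c)\le2ce^{-\kappa_0\lambda^{3/2}}\le\varepsilon$ for small $\varepsilon$, and on $\mathcal G$ we have $|\pi|,|\pi'|\le2+2\lambda\le\lambda^2$ by Lemma~\ref{lem:confine}(i).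

\smallskip
\emph{Step 1: $\pi$ and $\pi'$ are close at fixed times.} Let $u=(\pi(t),t;\pi(t+\varepsilon),t+\varepsilon)$ and $u'=(\pi'(t),t;\pi'(t+\varepsilon),t+\varepsilon)$. Following $\pi$ to the strip, crossing it in $\mathcal L'$, and following $\pi$ again gives $\mathcal L'(0,0;0,1)\ge\mathcal L(0,0;0,1)-|\mathcal L(u)-\mathcal L'(u)|$. Fix $s\in(0,1)\setminus(t,t+\varepsilon)$ and let $H_s$ be the function of Lemma~\ref{lem:ties}, so that $\max H_s=H_s(\pi(s))=\mathcal L(0,0;0,1)$. Cut $\pi'$ at the times $s$, $t$, $t+\varepsilon$. The values of $\mathcal L'$ on the pieces add up to $\mathcal L'(0,0;0,1)$, they agree with those of $\mathcal L$ except on the piece $u'$, and by \eqref{eq:triangle} the values of $\mathcal L$ on the pieces add up to at most $H_s(\pi'(s))$. Hence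
\[
H_s(\pi'(s))\ge\mathcal L'(0,0;0,1)-|\mathcal L(u')-\mathcal L'(u')|\ge\max H_s-|\mathcal L(u')-\mathcal L'(u')|-|\mathcal L(u)-\mathcal L'(u)| .
\]
In the differences the parabolas cancel, so on $\mathcal G$ the loss is at most $4\lambda\,\varepsilon^{1/4}\log^2(2+2\lambda^2)\le\alpha:=\varepsilon^{1/5}$ for small $\varepsilon$. Lemma~\ref{lem:ties} gives
\begin{equation}\label{eq:close}
P\big(\mathcal G,\ |\pi(s)-\pi'(s)|\ge r\big)\le6\alpha/r^2=6\varepsilon^{1/10}.
\end{equation}

\smallskip
\emph{Step 2: failure forces the events $\mathcal T$ along a chain.} If $\pi(s)=\pi'(s)$ for some $s\in(0,t]$, then $\pi'|_{[0,s]}$ is a geodesic of $\mathcal L$, because $\mathcal L=\mathcal L'$ in the strip $[0,t]$, and it has the endpoints of $\pi|_{[0,s]}$; so $\pi=\pi'$ on $[0,s]$ by Lemma~\ref{lem:basic}(iii). In the same way a meeting at a time $s\ge t+\varepsilon$ gives $\pi=\pi'$ on $[s,1]$. So if the event of the proposition fails, then $\pi\ne\pi'$ at every time of $[t-d,t]$, or at every time of $[t+\varepsilon,t+\varepsilon+d]$, where we use $t+\varepsilon+d\le t+2d$. We bound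 the probability for one of these two deterministic intervals, written $[s_0,s_k]$ with $s_j=s_0+j\tau$; the bound is the same for both. Let $\mathcal T_j(a,b)$ be the event $\mathcal T(a,b)$ for the block $[s_{j-1},s_j]$.

By \eqref{eq:close}, outside $\mathcal G^c$ and an event of probability at most $6(2k+1)\varepsilon^{1/10}\le C\varepsilon^{13/200}$, we have $|\pi-\pi'|<r=\tau^{2/3}/Y\le\tau^{2/3}$ at the $2k+1$ times $s_j$ and $s_j-\tau/2$. Assume this, and put $a_j=\lfloor\pi(s_j)\tau^{-2/3}\rfloor$. Then $\pi(s_j)$ and $\pi'(s_j)$ lie in the open interval $\tau^{2/3}(a_j-1,a_j+2)$. In each block $\mathcal L=\mathcal L'$, so the restrictions of $\pi$ and of $\pi'$ to the block are unique geodesics of $\mathcal L$ between their endpoints. Their values at the middle time are distinct and at distance less than $\tau^{2/3}/Y$. Lemma~\ref{lem:midpoints}(b), valid almost surely for all blocks and all integers $a,b$ at once, shows that $\mathcal T_j(a_{j-1},a_j)$ occurs for every $j=1,\dots,k$. On $\mathcal G$ also $|a_0|\le\lambda^2\varepsilon^{-1/20}+1\le\varepsilon^{-1}$.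

\smallskip
\emph{Step 3: the chain has short steps.} A union bound over all integer chains $(a_0,\dots,a_k)$ diverges. But long steps $\Delta_j=a_j-a_{j-1}$ are penalized by the parabola, and the length of $\pi|_{[s_0,s_k]}$ is not very negative. Let
\[
V_j(a,b)=\tau^{-1/3}\sup\big\{R(x,s_{j-1};y,s_j):\ x\in\tau^{2/3}[a,a+1],\ y\in\tau^{2/3}[b,b+1]\big\},
\]
which has the law of $V$ for all $a,b,j$ by scaling and \eqref{eq:stationary}. Put $\chi(\Delta)=(|\Delta|-1)_+^2$. Since $|\pi(s_j)-\pi(s_{j-1})|\ge\tau^{2/3}(|\Delta_j|-1)_+$ and $\mathcal L$ is additive along $\pi$,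
\[
\tau^{-1/3}\mathcal L(\pi(s_0),s_0;\pi(s_k),s_k)\le\sum_{j=1}^k\big[V_j(a_{j-1},a_j)-\chi(\Delta_j)\big].
\]
On the other hand $\mathcal L(\pi(s_0),s_0;\pi(s_k),s_k)=\mathcal L(\pi(s_0),s_0;0,1)-\mathcal L(\pi(s_k),s_k;0,1)$. On $\mathcal G$, using $\mathcal L\le R$ for the second term and $1-s_0\ge\frac{1-j_2}2$ for the first, this is at least
\[
-\frac{2\lambda^4}{1-j_2}-2\lambda\log^2(2+\lambda^2)\ge-\lambda^7\ge-k\tau^{1/3}
\]
for small $\varepsilon$, because $k\tau^{1/3}\ge Y^{1/2}\varepsilon^{-7/200+1/40}\ge\varepsilon^{-1/100}$. Therefore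
\begin{equation}\label{eq:energy}
\sum_{j=1}^k\big[V_j(a_{j-1},a_j)-\chi(\Delta_j)\big]\ge-k .
\end{equation}
Let $A$ be an absolute constant with $e^{A-1}\ge Ee^V\sum_{\Delta\in\mathbb Z}e^{-\chi(\Delta)/2}$. For a fixed chain the variables $V_j$ are independent by (L1). By the exponential Markov inequality and a union bound, the probability that some integer chain with $|a_0|\le\varepsilon^{-1}$ has $\sum_j[V_j-\frac12\chi(\Delta_j)]\ge Ak$ is at most
\[
3\varepsilon^{-1}e^{-Ak}\Big(Ee^{V}\sum_{\Delta\in\mathbb Z}e^{-\chi(\Delta)/2}\Big)^k\le3\varepsilon^{-1}e^{-k}.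
\]
Outside this event, subtracting \eqref{eq:energy} gives $\sum_j\chi(\Delta_j)\le2(A+1)k$ for our chain. For integers $|\Delta|\le1+\chi(\Delta)$, so $\sum_j|\Delta_j|\le A'k$ with $A'=2A+3$.

\smallskip
\emph{Step 4: union bound.} The number of chains with given $a_0$ and $\sum_j|\Delta_j|\le A'k$ is at most
\[
\sum_{\Delta_1,\dots,\Delta_k}e^{A'k-\sum_j|\Delta_j|}=C_3^k,\qquad C_3=e^{A'}\sum_{\Delta\in\mathbb Z}e^{-|\Delta|},
\]
and $C_3$ does not depend on $Y$. By \eqref{eq:omega} we can fix an absolute $Y\ge1$ with $C_3\,\omega(Y)\le e^{-1}$. For a fixed chain the events $\mathcal T_j(a_{j-1},a_j)$ are independent by (L1), so the probability that all of them occur for some such chain with $|a_0|\le\varepsilon^{-1}$ is at most $3\varepsilon^{-1}(C_3\omega(Y))^k\le3\varepsilon^{-1}e^{-k}$. Adding the error terms for both intervals, the event of the proposition fails with probability at most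
\[
\varepsilon+C\varepsilon^{13/200}+12\,\varepsilon^{-1}e^{-k}\le\varepsilon^{1/20}
\]
for small $\varepsilon$, since $\frac{13}{200}>\frac1{20}$ and $k\ge\varepsilon^{-7/200}$. \qed

\begin{remark}
The exponents are one convenient solution of two constraints. Step~2 needs $k\alpha/r^2$ to be a positive power of $\varepsilon$, which bounds $k$ from above, and Step~3 needs $k\tau^{1/3}$ to exceed a power of $\log(1/\varepsilon)$, which bounds $k$ from below by about $r^{-1/2}$.
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:main}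

Since $\Lambda_\pi(J)$ does not increase when $J$ shrinks, we may take $J=[j_1,j_2]\subset(0,1)$.

\subsection*{Parameters}
We apply Proposition~\ref{prop:plant} with $m=a\log^{1/3}(1/\varepsilon)$. The rewards $f,g$ will be rescaled increments of Airy processes around a random point, and (L8) bounds them on $[-4m,4m]$ only by a constant times $\sqrt{m\log(1/\varepsilon)}=a^{-3/2}m^2$. So hypothesis (a) forces $\theta$ to be of order $a^{-3/2}$, which is large for small $a$. The cost of planting is nevertheless $\varepsilon^\delta$ with $\delta$ proportional to $\theta^{3/2}a^3$, that is, to $a^{3/4}$, which is small. Fix an absolute $a\in(0,1]$ such that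
\[
\theta:=50\,a^{-3/2},\qquad\delta:=5c_1\theta^{3/2}a^3=5c_1\,50^{3/2}a^{3/4}\le\tfrac1{100},
\]
and for small $\varepsilon$ put $m=a\log^{1/3}(1/\varepsilon)$ and $q=e^{-5c_1\theta^{3/2}m^3}=\varepsilon^\delta$. With $d$ as in Proposition~\ref{prop:local}, let $N=\lfloor(j_2-j_1)/(4d)\rfloor-1$ and $t_i=j_1+4id$ for $1\le i\le N$. Since $\varepsilon\le d\le2Y^{3/2}\varepsilon^{1/25}$, the windows $[t_i,t_i+\varepsilon]$ lie in $J$ and $N\ge c_J\,\varepsilon^{-1/25}$ for small $\varepsilon$, with $c_J>0$ depending on $J$. Let
\[
E_i=\big\{\operatorname{osc}(\pi|_{[t_i,t_i+\varepsilon]})\ge\eta m\varepsilon^{2/3}\big\}.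
\]
In Lemma~\ref{lem:resample} let $\xi_i$ be the landscape in the strip $[t_i,t_i+\varepsilon]$ and $\xi_0$ the collection of landscapes in the complementary strips of $[0,1]$. These are independent by (L1) and determine $\pi$ by (L2). The variables $\xi_j$, $j\ne i$, generate, up to null sets, the $\sigma$-field $\mathcal F_i$ of the landscapes in $[0,t_i]$ and $[t_i+\varepsilon,1]$, so $p_i=P(E_i\mid\mathcal F_i)$.

\subsection*{The terms $\beta_i$}
Replacing $\xi_i$ by $\xi_i'$ is the resampling of Section~\ref{sec:local} with $t=t_i$. For $j>i$ we have $t_j\ge t_i+4d$, and for $j<i$ we have $t_j+\varepsilon\le t_i-3d$, so the windows $j\ne i$ are disjoint from $(t_i-d,t_i+2d)$. By Proposition~\ref{prop:local}, $\beta_i\le\varepsilon^{1/20}$.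

\subsection*{The terms $p_i$}
We show that $\max_iP(p_i<q)\to0$ as $\varepsilon\to0$. Fix $i$, write $t=t_i$, and let
\[
F=\mathcal L(0,0;\cdot,t),\qquad G=\mathcal L(\cdot,t+\varepsilon;0,1).
\]
To use Proposition~\ref{prop:plant} we have to center the strip at a point that is $\mathcal F_i$-measurable, which $\pi(t)$ is not. The natural substitute is the position of the geodesic when the strip is deleted. By (L1) and time translation, $(F,G)$ has the law of $(\mathcal L(0,0;\cdot,t),\mathcal L(\cdot,t;0,1-\varepsilon))$. So $F+G$ almost surely has a unique maximizer $x_0$, which is distributed as the position at time $t$ of the geodesic from $(0,0)$ to $(0,1-\varepsilon)$, and $F(x_0)+G(x_0)\overset d=\mathcal L(0,0;0,1-\varepsilon)$. Put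
\begin{gather*}
f(x)=\varepsilon^{-1/3}\big[F(x_0+\varepsilon^{2/3}x)-F(x_0)\big],\qquad g(x)=\varepsilon^{-1/3}\big[G(x_0+\varepsilon^{2/3}x)-G(x_0)\big],\\
\tilde{\mathcal L}(x,s;y,s')=\varepsilon^{-1/3}\mathcal L\big(x_0+\varepsilon^{2/3}x,\,t+\varepsilon s;\ x_0+\varepsilon^{2/3}y,\,t+\varepsilon s'\big),\qquad0\le s<s'\le1 .
\end{gather*}
The functions $f,g$ are $\mathcal F_i$-measurable. The strip $[t,t+\varepsilon]$ is independent of $\mathcal F_i$, so by (L3) the conditional law of $\tilde{\mathcal L}$ given $\mathcal F_i$ is that of the directed landscape in $[0,1]$. Thus, given $\mathcal F_i$, we are in the setting of Proposition~\ref{prop:plant}, and we check its hypotheses.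

\smallskip
\emph{Hypothesis (c).} A path $\gamma$ on $[0,1]$ corresponds to the path $\hat\gamma(t+\varepsilon s)=x_0+\varepsilon^{2/3}\gamma(s)$ in the strip, and
\[
\varepsilon^{1/3}\Psi(\gamma)=F(\hat\gamma(t))+\ell(\hat\gamma)+G(\hat\gamma(t+\varepsilon))-F(x_0)-G(x_0),
\]
where $\Psi$ is computed in $\tilde{\mathcal L}$. The first three terms are the length of the path from $(0,0)$ to $(0,1)$ obtained by completing $\hat\gamma$ with geodesics outside the strip. Their sum is at most $\mathcal L(0,0;0,1)$, with equality exactly when the completed path is $\pi$. So almost surely the unique maximizer is $\gamma^*(s)=\varepsilon^{-2/3}(\pi(t+\varepsilon s)-x_0)$, and $E_i=\{\operatorname{osc}(\gamma^*)\ge\eta m\}$. By Fubini's theorem, (c) holds for almost every realization of $(f,g)$.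

\smallskip
\emph{Hypothesis (b).} The same identity gives
\[
\Psi^*:=\sup_{x,y}\big[f(x)+\tilde{\mathcal L}(x,0;y,1)+g(y)\big]=\varepsilon^{-1/3}\big(\mathcal L(0,0;0,1)-F(x_0)-G(x_0)\big).
\]
This is where the choice of $x_0$ pays: by scaling, $E\Psi^*=\varepsilon^{-1/3}(1-(1-\varepsilon)^{1/3})\,E\,\mathrm{TW}$, which is at most $E|\mathrm{TW}|$ in absolute value. Also $\Psi^*\ge\tilde{\mathcal L}(0,0;0,1)\overset d=\mathrm{TW}$, so $E(\Psi^*)^-\le E|\mathrm{TW}|$ and $E(\Psi^*)^+=E\Psi^*+E(\Psi^*)^-\le2E|\mathrm{TW}|$. By Markov's inequality, applied twice,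
\[
P\Big(P(\Psi^*>m^2\mid\mathcal F_i)>\tfrac14\Big)\le4P(\Psi^*>m^2)\le\frac{8E|\mathrm{TW}|}{m^2}\longrightarrow0 .
\]

\smallskip
\emph{Hypothesis (a).} By (L3), $F(x)=t^{1/3}\mathcal A_F(t^{-2/3}x)$ and $G(x)=\bar t^{\,1/3}\mathcal A_G(\bar t^{\,-2/3}x)$ with $\bar t=1-t-\varepsilon$, where $\mathcal A_F$ and $\mathcal A_G$ have the law of $\mathcal A$. Both $t$ and $\bar t$ lie in $[t_*,1]$ with $t_*=\min(j_1,1-j_2)$. Fix $X>0$ and let $I_X=t_*^{-2/3}[-X-1,X+1]$. Let $\rho(X,h_0)$ be the probability that the bound
\begin{equation}\label{eq:levy}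
|\mathcal A(x)-\mathcal A(y)|\le3\sqrt{h'\log(1/h')}\qquad\text{for all }h'\le h_0\text{ and }x,y\in I_X\text{ with }|x-y|\le h'
\end{equation}
fails. By (L8), $\rho(X,h_0)\to0$ as $h_0\to0$. Let $h=4m\varepsilon^{2/3}$ and $h_0=t_*^{-2/3}h$, which tend to zero with $\varepsilon$. Suppose that $|x_0|\le X$, $h\le1$, and \eqref{eq:levy} holds for $\mathcal A_F$. Take $h'=t^{-2/3}h\in[h,h_0]$. For $|z|\le4m$,
\[
|f(z)|\le\varepsilon^{-1/3}t^{1/3}\cdot3\sqrt{h'\log(1/h')}\le3\varepsilon^{-1/3}\sqrt{h\log(1/h)}\le3\sqrt{\tfrac83\,m\log(1/\varepsilon)}=3\sqrt{\tfrac83}\,a^{-3/2}m^2\le\frac{\theta m^2}{10},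
\]
where we used $t^{2/3}h'=h$, $h'\ge h$, $\log(1/h)\le\frac23\log(1/\varepsilon)$ for $4m\ge1$, and $3\sqrt{8/3}<5$. The same computation with $\bar t$ in place of $t$ bounds $g$. By \eqref{eq:geolaw}, $P(|x_0|>X)\le P(\sup|\pi|>X)$. So (a) fails with probability at most $P(\sup|\pi|>X)+2\rho(X,h_0)$, uniformly in $i$. Letting $\varepsilon\to0$ and then $X\to\infty$, this tends to zero.

\smallskip
As $\theta\ge10$ is fixed and $m\to\infty$, we have $m\ge m_0(\theta)$ for small $\varepsilon$. Whenever $(f,g)$ satisfies (a), (b), (c), Proposition~\ref{prop:plant} gives $p_i\ge q$. Hence $\max_iP(p_i<q)\to0$.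

\subsection*{Conclusion}
Write $E_\emptyset(\varepsilon)$ for the event that no $E_i$ occurs. By Lemma~\ref{lem:resample} and $q\ge\varepsilon^{1/100}$,
\[
P(E_\emptyset(\varepsilon))\le2c_J^{-1}\varepsilon^{1/25-1/100}+2\varepsilon^{1/20-1/100}+2\max_iP(p_i<q)\longrightarrow0 .
\]
If $E_\emptyset(\varepsilon)$ fails, there are $s\ne s'$ in one window, so $s,s'\in J$ and $|s-s'|\le\varepsilon$, with $|\pi(s)-\pi(s')|\ge\eta m\varepsilon^{2/3}$. The function $\varphi$ is increasing on $(0,1]$, since its logarithmic derivative is $\frac1{3u}\big(2-\frac1{\log(2/u)}\big)$ and $\log2>\frac12$. Therefore, for $\varepsilon\le\frac12$,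
\[
\frac{|\pi(s)-\pi(s')|}{\varphi(|s-s'|)}\ge\frac{\eta m\varepsilon^{2/3}}{\varphi(\varepsilon)}=\eta a\Big(\frac{\log(1/\varepsilon)}{\log(2/\varepsilon)}\Big)^{1/3}\ge\frac{\eta a}2=:c_0 .
\]
Take $\varepsilon=2^{-l}$. The probability that $E_\emptyset(2^{-l})$ fails for infinitely many $l$ is at least $\limsup_lP(E_\emptyset(2^{-l})^c)=1$. On this event, for every $\varepsilon'>0$ the supremum over $|s-s'|<\varepsilon'$ in the definition of $\Lambda_\pi(J)$ is at least $c_0$. So $\Lambda_\pi(J)\ge c_0$ almost surely, and $c_0$ does not depend on $J$. \qed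

\section{Proof of Theorem~\ref{thm:all}}\label{sec:all}

Theorem~\ref{thm:main} extends to countably many geodesics for free. The passage to all leftmost geodesics uses Lemma~\ref{lem:midpoints}(a): away from its ends, a leftmost geodesic coincides with a geodesic between rational points.

Let $\Gamma$ be the geodesic between fixed points, represented as in \eqref{eq:geolaw}, and let $J$ be a nondegenerate interval in its domain with image $\bar J\subset[0,1]$ under $s\mapsto(s-s_1)/T$. The affine part has increments $O(|s-s'|)=o(\varphi(|s-s'|))$, and $T^{2/3}\varphi(u/T)/\varphi(u)\to1$ as $u\to0$. So $\Lambda_\Gamma(J)\overset d=\Lambda_\pi(\bar J)$. We work on an almost sure event on which Lemma~\ref{lem:basic} and (L4) hold and, in addition: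
\begin{itemize}
\item[(1)] for all pairs of points with rational coordinates the geodesic $\Gamma$ is unique, and $\Lambda_\Gamma(J)\ge c_0$ for all nondegenerate $J$ with rational endpoints in its domain;
\item[(2)] for all rational $s'<u<t'$ in $\mathbb R$, the conclusion of Lemma~\ref{lem:confine}(ii) holds, and the set $\mathcal Z$ with $Q=\mathbb Q$ is finite for all compact $I,I'$ with rational endpoints.
\end{itemize}
For (2), a translation and a scaling map $[s',t']$ into $[0,1]$ and $\mathbb Q$ to another countable dense set, which Lemma~\ref{lem:midpoints} allows.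

Let $\gamma$ be the leftmost geodesic from $(x,s)$ to $(y,t)$ and $J\subset[s,t]$ nondegenerate. Choose rationals $s<s'<u_1<u_2<t'<t$ with $[u_1,u_2]\subset J$, and put $x'=\gamma(s')$, $y'=\gamma(t')$. The restriction $\gamma|_{[s',t']}$ is the leftmost geodesic from $(x',s')$ to $(y',t')$: splicing any other such geodesic into $\gamma$ gives, by Lemma~\ref{lem:basic}(iii), a geodesic from $(x,s)$ to $(y,t)$, which lies to the right of $\gamma$.

Take rationals $x_j\uparrow x'$ and $y_j\uparrow y'$ with $x_j<x'$, $y_j<y'$, and let $\Gamma_j$ be the unique geodesic from $(x_j,s')$ to $(y_j,t')$. Then $\Gamma_j\le\gamma$ on $[s',t']$. Otherwise $\Gamma_j(v)>\gamma(v)$ for some $v$; as $\Gamma_j<\gamma$ at both ends, the two paths meet before and after $v$, and Lemma~\ref{lem:basic}(iii) gives $\Gamma_j(v)=\gamma(v)$, a contradiction. Let $u\in\{u_1,u_2\}$. By (2) the values $\Gamma_j(u)$ lie in a finite set. Let $z^*$ be a value taken infinitely often; then $z^*\le\gamma(u)$. Passing to the limit in $\mathcal L(x_j,s';z^*,u)+\mathcal L(z^*,u;y_j,t')=\mathcal L(x_j,s';y_j,t')$ shows,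 by Lemma~\ref{lem:basic}(ii), that $(z^*,u)$ lies on a geodesic from $(x',s')$ to $(y',t')$, so $z^*\ge\gamma(u)$; this is where leftmost is used. Hence $\gamma(u)$ is the only value taken infinitely often, and $\Gamma_j(u_1)=\gamma(u_1)$, $\Gamma_j(u_2)=\gamma(u_2)$ for large $j$. By Lemma~\ref{lem:basic}(iii), $\gamma=\Gamma_j$ on $[u_1,u_2]$, and by (1),
\[
\Lambda_\gamma(J)\ge\Lambda_{\Gamma_j}([u_1,u_2])\ge c_0 .
\]
The reflection $x\mapsto-x$ preserves the law of $\mathcal L$ and the value of $\Lambda$, and exchanges leftmost and rightmost geodesics. \qed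

\begin{thebibliography}{DOV}

\bibitem[BK]{BK}
van den Berg and Kesten, J. Appl. Probab., 1985.

\bibitem[CH]{CH}
Corwin and Hammond, Invent. Math., 2014.

\bibitem[DOV]{DOV}
Dauvergne, Ortmann and Vir\'ag, \emph{The directed landscape}, Acta Math., 2022.

\bibitem[DSV]{DSV}
Duncan Dauvergne, Sourav Sarkar and B\'alint Vir\'ag, \emph{Three-halves variation of geodesics in the directed landscape}, arXiv:2010.12994 (2020).

\bibitem[DV]{DV}
The work cited as [DV] in the statement of the problem from \cite{DSV}; only its Theorem~1.7, the upper bound \eqref{eq:upper}, is quoted here.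

\bibitem[RRV]{RRV}
Ram\'irez, Rider and Vir\'ag, J. Amer. Math. Soc., 2011.

\end{thebibliography}
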